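\title{Logarithmic integrability of half-lacunary Fourier series}

\begin{abstract}
Let $g\ne0$ be a square-integrable function on the circle whose negative frequencies form a Hadamard lacunary sequence, the nonnegative frequencies being unrestricted. We prove that the measure of $\{|g|\le e^{-t}\}$ decays like a power of $t$, with an exponent that depends only on the lacunarity ratio. Hence $g$ vanishes only on a null set and $\log|g|\in L^p$ for some $p>0$. In contrast with the Hardy space $H^2$, the exponent $p=1$ is out of reach: for every infinite set of negative frequencies and every $p>e/(e+2)$, a generic function with such a spectrum has $\log|g|\notin L^p$.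
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb T$ be the unit circle with normalized Lebesgue measure. We write $|E|$ for the measure of a set, $\int f$ for the integral over $\mathbb T$, $\|f\|$ for the norm of $L^2(\mathbb T)$, and $\zeta$ for the variable, so that a Fourier series reads $\sum_n\hat f(n)\zeta^n$. For $0<p<1$, $f\in L^p$ means $\int|f|^p<\infty$.

A nonzero function $h$ in the Hardy space $H^2$, that is, an $L^2$ function without negative frequencies, has $\log|h|\in L^1$; in particular it vanishes only on a null set. Nothing of the kind holds in $L^2$, as the indicator function of an arc shows. Between these extremes lie the spaces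
\[
X_\Lambda=\{g\in L^2(\mathbb T):\ \hat g(-n)=0\ \text{ for all integers } n>0,\ n\notin\Lambda\},\qquad \Lambda\subset\mathbb Z_{>0},
\]
and one may ask how much of the rigidity of $H^2$ survives when $\Lambda$ is infinite but sparse. Let $(n_k)_{k\ge1}$ be a sequence of negative integers that is lacunary in the sense of Hadamard, $\liminf_{k\to\infty}n_{k+1}/n_k>1$, and let
\begin{equation}\label{eq:g}
g(\zeta)=\sum_{k\ge1}a_{n_k}\zeta^{n_k}+\sum_{n\ge0}a_n\zeta^n
\end{equation}
have square-summable coefficients, so that the series converges in $L^2(\mathbb T)$. We call such a series \emph{half-lacunary}. The following questions about $g\not\equiv0$ are posed in \cite{Nishry}.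
\begin{enumerate}
\item[(1)] Does $g$ vanish only on a set of measure $0$?
\item[(2)] Is $\log|g|\in L^p(\mathbb T)$ for some $p>0$?
\end{enumerate}

Both questions concern the sets where $g$ is small. Since $\log^+x\le C_px^{2/p}$, the positive part $\log^+|g|$ lies in every $L^p$, $p<\infty$, and for the negative part
\begin{equation}\label{eq:layer}
\int(\log^-|g|)^p=p\int_0^\infty t^{p-1}\,|\{|g|<e^{-t}\}|\,dt .
\end{equation}
Question (1) asks whether $|\{|g|\le e^{-t}\}|\to0$ as $t\to\infty$, and question (2) asks, in effect, whether it does so at the rate of a power of $t$.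

If $g$ has finitely many negative frequencies, then $\zeta^Ng\in H^2$ for some $N$, and $p=1$ is admissible. Quantitatively, let $\|g\|=1$ and let $-N$ be the lowest frequency of $g$, with coefficient $a\ne0$. Then $\log|a|\le\int\log|g|$, and $\log^+x\le x^2/2$ gives $t\,|\{|g|\le e^{-t}\}|\le\frac12+\log\frac1{|a|}$. A lacunary sequence has only $O(\log N)$ terms of modulus up to $N$, so one might guess that $p=1$ persists. But the bound hinges on the lowest frequency, and an infinite series \eqref{eq:g} has none. The answer to both questions is yes, and the guess $p=1$ is wrong.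

\begin{theorem}\label{thm:A}
Let $g\not\equiv0$ be as in \eqref{eq:g} and let $1<\lambda<\liminf n_{k+1}/n_k$. There is a number $A=A(\lambda)<\infty$ such that for each $0<q<1/A$ there is $C=C(g,q)$ with
\[
|\{|g|\le e^{-t}\}|\le C\,t^{-q}\qquad(t\ge1).
\]
Hence $|\{g=0\}|=0$, and $\log|g|\in L^p(\mathbb T)$ for every $0<p<1/A(\lambda)$.
\end{theorem}

Recall that a subset of a metric space is \emph{meager} if it is a countable union of nowhere dense sets; in a complete space its complement is dense, by the Baire category theorem.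

\begin{theorem}\label{thm:B}
Let $\Lambda\subset\mathbb Z_{>0}$ be any infinite set and let $p>\frac e{e+2}$. Then $\{g\in X_\Lambda:\log|g|\in L^p\}$ is meager in $X_\Lambda$. Consequently, for an arbitrary set $\Lambda\subset\mathbb Z_{>0}$, one has $\log|g|\in L^1$ for all nonzero $g\in X_\Lambda$ if and only if $\Lambda$ is finite.
\end{theorem}

Thus, for an infinite lacunary set of negative frequencies, every $p<1/A(\lambda)$ is admissible for all $g\neq0$, and no $p>e/(e+2)\approx0.576$ is. The exact range of admissible $p$ is not determined here.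

Section~\ref{sec:model} shows the mechanism behind Theorem~\ref{thm:A} for two negative frequencies and reduces the theorem to one inequality, which is proved in Sections~\ref{sec:coef}--\ref{sec:descent}. Section~\ref{sec:B} proves Theorem~\ref{thm:B} and uses only facts (P2) and (P3) of Section~\ref{sec:tools}.

\section{Poisson integrals, depth and weights}\label{sec:tools}

Let $\mathbb D$ be the open unit disc. For $z\in\mathbb D$ let $P_z(\zeta)=(1-|z|^2)/|\zeta-z|^2$ be the Poisson kernel, and let $P[f](z)=\int fP_z$ for $f\in L^1$. The \emph{depth} of $z$ is $\tau(z)=\log\frac1{|z|}$, with $\tau(0)=\infty$; it is harmonic in $\mathbb D\setminus\{0\}$. We use the following standard facts.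

\begin{enumerate}
\item[(P1)] $P[\zeta^n](z)=z^n$ and $P[\zeta^{-n}](z)=\bar z^{\,n}$ for $n\ge0$; both have modulus $e^{-n\tau(z)}$. By Cauchy--Schwarz, $|P[f]|^2\le P[|f|^2]$. For $f\in L^1$, $P[f](R\zeta)\to f(\zeta)$ as $R\to1$ for almost every $\zeta$. A function $h\in H^2$ is identified with the holomorphic function $P[h]$; $H^\infty$ consists of the bounded ones, and $wh\in H^2$ for $w\in H^\infty$, $h\in H^2$.
\item[(P2)] If $0\ne h\in H^2$, then $\log|h|\in L^1$ and $\log|h(0)|\le\int\log|h|$.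
\item[(P3)] \emph{Weights.} Let $\varphi\le0$ be bounded and measurable on $\mathbb T$, let $U=P[\varphi]$, and let $\tilde U$ be a harmonic conjugate of $U$. Then $w=e^{U+i\tilde U}\in H^\infty$ satisfies $|w|\le1$, $|w(z)|=e^{P[\varphi](z)}$ in $\mathbb D$, and $|w|=e^\varphi$ almost everywhere on $\mathbb T$. We call $w$ the \emph{weight with exponent $\varphi$}.
\item[(P4)] \emph{Harnack's inequality.} If $U>0$ is harmonic in $\mathbb D$, then $|\nabla U(z)|\le\frac2{1-|z|^2}U(z)$. In the variable $v$ with $z=e^{-v}$, $\operatorname{Re}v=\tau$, this reads $|\nabla_v\log U|\le\frac{2|z|}{1-|z|^2}=\frac1{\sinh\tau}\le\frac1\tau$. So $U$ changes by a factor at most $e^{\ell/\tau_0}$ along a path of length $\ell$ in $\{\operatorname{Re}v\ge\tau_0\}$, and by a factor at most $\exp\int_\rho^{2\rho}d\tau/\tau=2$ along a radius from depth $\rho$ to depth $2\rho$.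
\item[(P5)] \emph{Tail of the kernel.} If $z=e^{-\tau}\zeta_0$ with $\zeta_0\in\mathbb T$ and $0<\tau\le1$, and $\eta>0$, then the $P_z$-measure of $\{\zeta_0e^{i\phi}:\eta\le|\phi|\le\pi\}$ is less than $2\tau/\eta$. Indeed $P_z(\zeta_0e^{i\phi})=\frac{\sinh\tau}{\cosh\tau-\cos\phi}$, $\sinh\tau\le1.2\,\tau$ and $\cosh\tau-\cos\phi\ge2\phi^2/\pi^2$, so the measure is at most $\frac1\pi\cdot1.2\,\tau\cdot\frac{\pi^2}2\int_\eta^\infty\phi^{-2}d\phi=0.6\,\pi\tau/\eta$.
\item[(P6)] \emph{Weak type.} The radial maximal function of a Poisson integral is dominated by the Hardy--Littlewood maximal function. So there is an absolute constant $C_w$ with $|\{\zeta:\sup_{R<1}P[|f|](R\zeta)>s\}|\le C_w s^{-1}\int|f|$.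
\item[(P7)] \emph{Three circles.} If $F$ is holomorphic near a closed disc of radius $r_3$ and $\mathcal M(r)$ is the maximum of $|F|$ on the concentric disc of radius $r$, then $\mathcal M(r_2)\le\mathcal M(r_1)^\alpha\mathcal M(r_3)^{1-\alpha}$ for $r_1<r_2<r_3$, with $\alpha=\log(r_3/r_2)/\log(r_3/r_1)$.
\item[(P8)] \emph{Subharmonic functions.} The functions $\log|F|$ ($F\not\equiv0$ holomorphic) and $-\log U$ ($U>0$ harmonic) are subharmonic, as are sums and maxima of two subharmonic functions. A continuous function whose value at each point is at most its mean over all small circles about that point is subharmonic. If $W$ is continuous and subharmonic in $\mathbb D$, then $W(Rz)\le\int P_z(\zeta)W(R\zeta)$ for $R<1$, $z\in\mathbb D$.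
\end{enumerate}

Finally, $P_-$ denotes the orthogonal projection of $L^2$ onto the negative frequencies; its kernel is $H^2$.

\section{Two negative frequencies, and the plan}\label{sec:model}

\subsection{A computation by hand}
Let $E\subset\mathbb T$ have measure $m\in(0,1)$, and for $s\ge0$ let $w_s$ be the weight with exponent $-s\mathbf 1_{\mathbb T\setminus E}$, so that $|w_s(0)|=e^{-s(1-m)}$. Let $f=\tilde h+\sum_{j\le n}\alpha_j\zeta^{-N_j}$ with $\tilde h\in H^2$, $1\le N_1<\dots<N_n$ and $\|f\|\le1$, and suppose $|f|\le e^{-s}$ on $E$. The weight makes $f$ small everywhere: $\|w_sf\|^2\le2e^{-2s}$. The coefficient of $\zeta^{-N_n}$ in $w_sf$ is $\alpha_nw_s(0)$, so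
\begin{equation}\label{eq:one}
|\alpha_n|\le\sqrt2\,e^{-s}e^{s(1-m)}=\sqrt2\,e^{-ms}.
\end{equation}
Now let $g=h+a_1\zeta^{-N_1}+a_2\zeta^{-N_2}$ with $\|g\|=1$ and $|g|\le e^{-t}$ on $E$. There are two ways to bound both coefficients.

\emph{Peeling.} By \eqref{eq:one}, $|a_2|\le\sqrt2e^{-mt}$. The function $g-a_2\zeta^{-N_2}$ has norm at most $1$ and modulus at most $3e^{-mt}$ on $E$. If $mt\ge\log3$, then \eqref{eq:one} with $s=mt-\log3$ gives $|a_1|\le5e^{-m^2t}$; otherwise this bound exceeds $1$ and holds trivially. Peeling works for every $m$, but each frequency multiplies the exponent by $m$: with $n$ frequencies one ends at $m^nt$, and with infinitely many one cannot begin.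

\emph{One weight for all.} Put $w=w_t$. As above $|a_2||w(0)|\le\|wg\|$. Also $P_-(wg)=a_1P_-(w\zeta^{-N_1})+a_2P_-(w\zeta^{-N_2})$, where $\|P_-(w\zeta^{-N_1})\|\ge|w(0)|$ and $\|P_-(w\zeta^{-N_2})\|\le1$. Hence $|a_1||w(0)|\le\|wg\|+|a_2|\le2\|wg\|/|w(0)|$, that is, $|a_1|\le2\sqrt2\,e^{-(2m-1)t}$. This keeps almost the whole exponent if $m$ is close to $1$ and says nothing if $m\le\frac12$. Repeated naively, it costs $|w(0)|^{-n}$ for $n$ frequencies; for lacunary frequencies the true cost is a fixed power $|w(0)|^{-(r+1)}$, however many there are (Lemma~\ref{lem:gram}).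

The proof of Theorem~\ref{thm:A} combines the two. Let $\Phi=P[\mathbf 1_E]$ be the harmonic measure of $E$. Even if $m=\Phi(0)$ is small, there are points $z$ near the boundary with $\Phi(z)=1-\delta$, and one weight, used with base point $z$ instead of $0$, bounds all coefficients whose frequencies are large compared with $1/\tau(z)$. We peel off all of them at once. What remains is holomorphic in the punctured disc and small where $\Phi$ is large. We move to a deeper base point, where $\Phi$ is smaller by a factor $1-\delta$, and repeat. Each move keeps a fixed fraction $c_0$ of the exponent, and after at most $n=\log\frac1m/\log\frac1{1-\delta}$ moves the origin serves as base point and all remaining frequencies are visible. The exponent that is left is about $c_0^nt=m^At$: the number of frequencies has been replaced by a number of scales.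

\subsection{Normal form}
Let $g$ and $\lambda$ be as in Theorem~\ref{thm:A}. The sequence $|n_k|$ eventually increases to $\infty$, so there is $k_0$ with $|n_{k+1}|\ge\lambda|n_k|$ for $k\ge k_0$ and $|n_i|\le|n_{k_0}|$ for $i<k_0$. Multiplying $g$ by $\zeta^{|n_{k_0}|}$ does not change $|g|$; the negative frequencies become $-(|n_j|-|n_{k_0}|)$, $j>k_0$, and their ratios are still at least $\lambda$, because
\begin{equation}\label{eq:shift}
x\ge\lambda x',\ c\ge0\quad\Longrightarrow\quad x-c\ge\lambda(x'-c).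
\end{equation}
So we may assume that
\begin{equation}\label{eq:normal}
g=h+\sum_{j\ge1}a_j\zeta^{-N_j},\qquad h\in H^2,\qquad 1\le N_1<N_2<\cdots,\qquad N_{j+1}\ge\lambda N_j .
\end{equation}
Put $N_0=0$ and $\|a\|=(\sum|a_j|^2)^{1/2}$.

\begin{proposition}\label{prop:main}
There are $A>1$ and $C$, depending only on $\lambda$, with the following property. Let $g$ be as in \eqref{eq:normal} with $\|g\|=1$ and $a\ne0$, let $t\ge1$, and suppose that $m_0=|\{|g|\le e^{-t}\}|>0$. Then
\[
m_0^{A}\,t\le C\Bigl(1+\log\frac1{m_0}+\log\frac1{\|a\|}\Bigr).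
\]
\end{proposition}

Some dependence on $a$ is unavoidable: for $|E|=\frac12$ the functions $w_s/\|w_s\|\in H^2$ have modulus at most $\sqrt2e^{-s}$ on half of the circle, and adding a tiny multiple of $\zeta^{-N_1}$ hardly changes this.

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:main}]
Let $0<q<1/A$. If $a=0$, then $\log|g|\in L^1$ by (P2), so $|\{|g|\le e^{-t}\}|\le t^{-1}\int\log^-|g|$, and $t^{-1}\le t^{-q}$ because $q<1$. Let $a\ne0$ and first $\|g\|=1$. Since $1/q-A>0$, the right side in Proposition~\ref{prop:main} is at most $C(g,q)\,m_0^{-(1/q-A)}$, so $m_0^{1/q}t\le C(g,q)$, which is the tail bound. For general $\|g\|$, dividing $g$ by its norm replaces $t$ by $t'=t+\log\|g\|$; we have $t'\ge t/2\ge1$ for $t\ge2+2|\log\|g\||$, and for smaller $t$ the bound holds if $C$ is large. Letting $t\to\infty$ gives $|\{g=0\}|=0$. If $0<p<1/A$, choose $q\in(p,1/A)$; then the integral in \eqref{eq:layer} converges.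
\end{proof}

\subsection{Constants}
Through Section~\ref{sec:descent}, $g$ is as in Proposition~\ref{prop:main}; in particular $|a_j|\le1$. Let $r\ge1$ be the least integer with $\lambda^{-r}\le1-\lambda^{-1}$. Its meaning is that $N_j-N_{j-1}\ge(1-\lambda^{-1})N_j\ge\lambda^{-r}N_j$: a gap in the sequence is at least as large as the term $r$ places back. We have $\lambda^r\ge\max(\lambda,\frac\lambda{\lambda-1})\ge2$. Put
\[
\delta=\frac1{100(r+1)\lambda^{2r}},\qquad X=\lceil2/\delta\rceil ,
\]
so that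
\begin{equation}\label{eq:consts}
\lambda^{2r}\delta\le\tfrac1{200},\qquad 2(r+1)\delta\le\tfrac1{200},\qquad 2/X\le\delta .
\end{equation}
The letters $C,C_0$ denote constants $\ge1$ that depend only on $\lambda$; $C$ may change from line to line.

\section{Reading coefficients from a weighted norm}\label{sec:coef}

Multiplying by $u\in H^\infty$ and projecting by $P_-$ removes the analytic part of a function and turns $\zeta^{-\nu}$ into the first $\nu$ Taylor terms of $u$, shifted to the frequencies $[-\nu,-1]$. These vectors are far from orthogonal, but each has a fresh part, below the frequencies of its predecessors, and for lacunary $\nu_j$ the fresh parts make the Gram determinant telescope.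

\begin{lemma}\label{lem:gram}
Let $1\le\nu_1<\dots<\nu_n$ be integers with $\nu_{j+1}\ge\lambda\nu_j$. Let $u=\sum_{i\ge0}u_i\zeta^i\in H^\infty$, put $D(x)=\sum_{0\le i<x}|u_i|^2$ for $x>0$, and suppose that $D_*=D(\lambda^{-r}\nu_1)>0$. Then for all complex $\alpha_j$,
\[
\sum_j|\alpha_j|^2\le e\,D_*^{-(r+1)}\,\|u\|^{2r}\,\Bigl\|P_-\Bigl(u\sum_j\alpha_j\zeta^{-\nu_j}\Bigr)\Bigr\|^2 .
\]
\end{lemma}

\begin{proof}
The function $D$ is nondecreasing, and $D_*\le D(\nu_j)\le\|u\|^2$. The vector $P_-(u\zeta^{-\nu_j})=\sum_{i<\nu_j}u_i\zeta^{i-\nu_j}$ has squared norm $D(\nu_j)$. Let $v_j$ be its normalization and let $\mathcal G$ be the Gram matrix of $v_1,\dots,v_n$. Put $\nu_0=0$. The vectors $v_1,\dots,v_{j-1}$ have frequencies in $[-\nu_{j-1},-1]$, and the part of $v_j$ with frequencies below $-\nu_{j-1}$ has squared norm $D(\nu_j-\nu_{j-1})/D(\nu_j)$. A Gram determinant is the product of the squared distances of each vector from the span of the preceding ones, so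
\[
\det\mathcal G\ge\prod_{j=1}^n\frac{D(\nu_j-\nu_{j-1})}{D(\nu_j)} .
\]
Now $\nu_j-\nu_{j-1}\ge\lambda^{-r}\nu_j$, which is at least $\nu_{j-r}$ if $j>r$ and at least $\lambda^{-r}\nu_1$ always. If $n>r$, then
\[
\det\mathcal G\ge\frac{D_*^r\prod_{j=r+1}^nD(\nu_{j-r})}{\prod_{j=1}^nD(\nu_j)}=\frac{D_*^r}{\prod_{j=n-r+1}^nD(\nu_j)}\ge\Bigl(\frac{D_*}{\|u\|^2}\Bigr)^r ,
\]
and if $n\le r$, then $\det\mathcal G\ge(D_*/\|u\|^2)^n\ge(D_*/\|u\|^2)^r$.

For unit vectors the determinant controls the least eigenvalue $\mu$ without a loss in $n$. Indeed the trace of $\mathcal G$ is $n$, so by the inequality of arithmetic and geometric means the other $n-1$ eigenvalues have product at most $(\frac n{n-1})^{n-1}\le e$; thus $\det\mathcal G\le e\mu$ (also for $n=1$, where $\mu=1$). With $x_j=\alpha_jD(\nu_j)^{1/2}$,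
\[
D_*\sum|\alpha_j|^2\le\sum|x_j|^2\le\frac1\mu\Bigl\|\sum x_jv_j\Bigr\|^2\le e\Bigl(\frac{\|u\|^2}{D_*}\Bigr)^r\Bigl\|P_-\Bigl(u\sum\alpha_j\zeta^{-\nu_j}\Bigr)\Bigr\|^2 .\qedhere
\]
\end{proof}

Without lacunarity there is no bound independent of $n$: for $\nu_j=j$, $\alpha_j=1$ and $u=1-\zeta$, the projection is $\zeta^{-n}$, of norm $1$, while $\sum|\alpha_j|^2=n$.

To move the base point from $0$ to $z$ we include in $u$ a factor whose squared modulus is $P_z$. The price is that the mass of $u$ spreads over about $1/\tau(z)$ Taylor coefficients, so $D_*$ is bounded below only for frequencies well above $1/\tau(z)$. The lower frequencies are discarded by a shift.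

\begin{lemma}\label{lem:point}
Let $f=\tilde h+\sum_{1\le j<J}\alpha_j\zeta^{-N_j}\in L^2$ with $\tilde h\in H^2$ and $J\le\infty$, and let $1\le k<J$. Let $w\in H^\infty$, $|w|\le1$, and let $z\in\mathbb D$ with $w(z)\ne0$. Suppose that $z=0$ or $N_k\tau(z)\ge\lambda^{2r}\log\frac2{|w(z)|}$. Then
\[
\sum_{k\le j<J}|\alpha_j|^2\le e\,4^{r+1}|w(z)|^{-2(r+1)}\int|wf|^2P_z .
\]
\end{lemma}

\begin{proof}
Let $u=\kappa w$ with $\kappa(\zeta)=(1-|z|^2)^{1/2}/(1-\bar z\zeta)$. Then $|\kappa|^2=P_z$ on $\mathbb T$, so $\|u\|\le1$ and $\|uf\|^2=\int|wf|^2P_z$. Let $N=\lambda^{-2r}N_k$. Split $u(z)=\sum u_iz^i$ into the terms $i<N$ and $i\ge N$ and apply Cauchy--Schwarz to each part: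
\[
|w(z)|(1-|z|^2)^{-1/2}=|u(z)|\le(1-|z|^2)^{-1/2}\bigl(D(N)^{1/2}+|z|^N\bigr).
\]
The hypothesis says that $|z|^N\le|w(z)|/2$, so $D(\lambda^{-2r}N_k)\ge|w(z)|^2/4$.

Let $\nu_i=N_{k-1+i}-N_{k-1}$. Then $\nu_{i+1}\ge\lambda\nu_i$ by \eqref{eq:shift}, and $\nu_1\ge\lambda^{-r}N_k$, so $D_*\ge|w(z)|^2/4$. The functions $\zeta^{N_{k-1}}u\tilde h$ and $\zeta^{N_{k-1}-N_j}u$ ($j<k$) lie in $H^2$, hence
\[
P_-\Bigl(u\sum_{k\le j<J}\alpha_j\zeta^{-(N_j-N_{k-1})}\Bigr)=P_-(\zeta^{N_{k-1}}uf),
\]
and this has norm at most $\|uf\|$. If $J<\infty$, apply Lemma~\ref{lem:gram}. If $J=\infty$, apply it to the sums over $k\le j\le n$ and let $n\to\infty$; the projections converge in $L^2$ because $u$ is bounded and $\sum|\alpha_j|^2<\infty$.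
\end{proof}

We always use Lemma~\ref{lem:point} with a family of weights $w_s$, $0\le s\le Y$. A strong weight gives a strong bound but sees only high frequencies; a weaker one sees lower frequencies. Choosing $s$ for each frequency separately gives exponential decay of the coefficients below a cut-off. This decay will later keep the terms $a_jz^{-N_j}$, which grow like $e^{N_j\tau(z)}$, under control inside the disc.

\begin{lemma}\label{lem:resolve}
Let $Y\ge0$, $\Gamma\ge1$, $1\le J\le\infty$, $z\in\mathbb D$, and let $f=\tilde h+\sum_{1\le j<J}\alpha_j\zeta^{-N_j}\in L^2$ with $\tilde h\in H^2$ and $|\alpha_j|\ge|a_j|$. Suppose that for each $s\in[0,Y]$ there is $w_s\in H^\infty$ with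
\begin{equation}\label{eq:family}
|w_s|\le1,\qquad|w_s(z)|\ge e^{-\delta s},\qquad\int|w_sf|^2P_z\le\Gamma e^{-15s/8}.
\end{equation}
\begin{enumerate}
\item[(a)] If $z=0$, then $\sum_{j<J}|a_j|^2\le C\Gamma e^{-3Y/2}$.
\item[(b)] If $\rho'>0$ and $\tau(z)\ge\rho'/2$, there is an integer $k'$ with $1\le k'\le J$ such that $k'=J$ or $N_{k'}\rho'\ge1$, and
\[
\sum_{k'\le j<J}|a_j|^2\le C\Gamma e^{-3Y/2},\qquad|a_j|\le(C\Gamma)^{1/2}e^{-32N_j\rho'}\quad(1\le j<k').
\]
\end{enumerate}
\end{lemma}

\begin{proof}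
Whenever Lemma~\ref{lem:point} applies with $w_s$ and an index $i<J$, it gives, by \eqref{eq:consts},
\begin{equation}\label{eq:tail}
\sum_{i\le j<J}|a_j|^2\le e\,4^{r+1}e^{2(r+1)\delta s}\,\Gamma e^{-15s/8}\le C\Gamma e^{-3s/2}.
\end{equation}
For (a) take $i=1$ and $s=Y$ (if $J=1$ the sum is empty). For (b) let $K=2\lambda^{2r}\log2>1$. If $N_i\rho'\ge K+s/100$, then $N_i\tau(z)\ge\lambda^{2r}\log2+s/200\ge\lambda^{2r}(\log2+\delta s)\ge\lambda^{2r}\log\frac2{|w_s(z)|}$, so \eqref{eq:tail} holds. Let $k'$ be the smaller of $J$ and the least $i$ with $N_i\rho'\ge K+Y/100$. If $k'<J$, then $N_{k'}\rho'>1$ and \eqref{eq:tail} with $i=k'$, $s=Y$ is the first bound; if $k'=J$ the sum is empty. Let $j<k'$, so $N_j\rho'<K+Y/100$. If $N_j\rho'<K$, then $|a_j|\le1\le e^{32K}e^{-32N_j\rho'}$. Otherwise $s=100(N_j\rho'-K)$ lies in $[0,Y]$, and \eqref{eq:tail} with $i=j$ gives $|a_j|\le(C\Gamma)^{1/2}e^{-75(N_j\rho'-K)}\le(C\Gamma)^{1/2}e^{75K}e^{-32N_j\rho'}$.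
\end{proof}

\section{The truncated function inside the disc}\label{sec:trunc}

For $1\le i\le k$ put
\[
l_{\ge k}=\sum_{j\ge k}a_j\zeta^{-N_j},\qquad l_{[i,k)}=\sum_{i\le j<k}a_j\zeta^{-N_j},\qquad G_k(z)=h(z)+\sum_{j<k}a_jz^{-N_j}.
\]
The function $G_k$ is holomorphic in $\mathbb D\setminus\{0\}$ and has radial limits $g-l_{\ge k}$ almost everywhere; it is what remains when the frequencies $-N_j$, $j\ge k$, are peeled off. For $0<|z|<1$ we write $l_{[i,k)}(z)=\sum_{i\le j<k}a_jz^{-N_j}$. This holomorphic extension differs from the harmonic one: $|z^{-N}-\bar z^{\,N}|=e^{N\tau}-e^{-N\tau}\le2N\tau e^{N\tau}$ with $\tau=\tau(z)$, so by (P1)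
\begin{equation}\label{eq:holhar}
\bigl|l_{[i,k)}(z)-P[l_{[i,k)}](z)\bigr|\le\sum_{i\le j<k}2|a_j|N_j\tau e^{N_j\tau}.
\end{equation}

\subsection{Lacunary sums}
Besides Section~\ref{sec:coef}, lacunarity enters the proof only through the next lemma. Part (ii) says that the frequencies above $1/\tau(z)$ are almost orthogonal with respect to $P_z$.

\begin{lemma}\label{lem:lac}
\begin{enumerate}
\item[(i)] If $x_{j+1}\ge\lambda x_j>0$ for all $j$, then $\sum_jx_je^{-x_j}\le C$.
\item[(ii)] If $N_k\tau(z)\ge1$ and $\sum|b_j|^2<\infty$, then $P\bigl[|\sum_{j\ge k}b_j\zeta^{-N_j}|^2\bigr](z)\le C\sum_{j\ge k}|b_j|^2$.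
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $xe^{-x}\le\min(x,1/x)$. The sums of $x_j$ over $x_j\le1$ and of $1/x_j$ over $x_j>1$ are each dominated by $\sum_{i\ge0}\lambda^{-i}$.

(ii) Since $P_z$ is bounded, it suffices to treat finite sums. By (P1) the left side is at most $\sum_{i,j\ge k}|b_ib_j|e^{-|N_i-N_j|\tau}$, where the diagonal factors are $1$. Put $c=1-\lambda^{-1}$. For $i\ne j$, $|N_i-N_j|\ge c\max(N_i,N_j)$, and $N_j\tau\ge\lambda^{j-k}$. So for each $j\ge k$,
\[
\sum_{i\ge k}e^{-|N_i-N_j|\tau}\le1+(j-k)e^{-c\lambda^{j-k}}+\sum_{i>j}e^{-c\lambda^{i-k}}\le C ,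
\]
and $|b_ib_j|\le\frac12(|b_i|^2+|b_j|^2)$ finishes the proof.
\end{proof}

\subsection{The set $E$ and its harmonic measure}
Fix $t\ge1$ with $m_0=|\{|g|\le e^{-t}\}|>0$. To verify \eqref{eq:family} at a base point $z$ we need a bound for $P[|g|^2](z)$. As $g$ is only in $L^2$, the general bound is of order $1/\tau(z)$ near the boundary, and we have no lower bound for the depth of our base points. We therefore discard the part of the level set over which $P[|g|^2]$ is large. Let $s_0=2C_w/m_0$ and
\[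
E=\{|g|\le e^{-t}\}\cap\Bigl\{\zeta:\sup_{R<1}P[|g|^2](R\zeta)\le s_0\Bigr\},\qquad m=|E|,\qquad\Phi=P[\mathbf 1_E].
\]
By (P6), $m_0/2\le m\le m_0$; and $m<1$ because $\|g\|=1$ and $|g|<1$ on $E$. Thus $0<\Phi<1$ in $\mathbb D$. All base points will satisfy $\Phi\ge m$, so we define
\[
b=\sup\{P[|g|^2](z):\Phi(z)\ge m\}.
\]
Taking $z=0$ shows $b\ge1$.

\begin{lemma}\label{lem:b}
$b\le Cm^{-3}$.
\end{lemma}

\begin{proof}
Let $\Phi(z)\ge m$. If $|z|\le\frac12$, then $P_z\le3$ and $P[|g|^2](z)\le3$. Otherwise $z=e^{-\tau}\zeta_0$ with $\tau<\log2$. Let $\eta=2\tau/m$. By (P5) the points at angular distance at least $\eta$ from $\zeta_0$ have $P_z$-measure less than $m$, so there is $x\in E$ with $|x-\zeta_0|<\eta$. For $\zeta\in\mathbb T$ we have $|\zeta-z|\ge1-e^{-\tau}\ge\tau e^{-\tau}\ge\tau/2$, so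
\[
\frac{P_z(\zeta)}{P_{|z|x}(\zeta)}=\frac{|\zeta-|z|x|^2}{|\zeta-z|^2}\le\Bigl(1+\frac\eta{|\zeta-z|}\Bigr)^2\le\Bigl(1+\frac4m\Bigr)^2\le\frac{25}{m^2}.
\]
Hence $P[|g|^2](z)\le25m^{-2}s_0\le50C_wm^{-3}$.
\end{proof}

The descent is steered by the \emph{profile} $M(\rho)=\max_{\tau(z)=\rho}\Phi(z)$, $0<\rho<\infty$. It is continuous. Since $\Phi$ is not constant, the maximum principle shows that $M(\rho)$ is the maximum of $\Phi$ over the disc $\{\tau\ge\rho\}$ and is strictly decreasing. It tends to $\Phi(0)=m$ as $\rho\to\infty$, and to $1$ as $\rho\to0$, because $\Phi(R\zeta)\to1$ for almost every $\zeta\in E$. By (P4) along the radius through a maximum point,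
\begin{equation}\label{eq:double}
M(2\rho)\ge\tfrac12M(\rho).
\end{equation}
With each depth $\rho$ we associate two sets,
\[
U(\rho)=\{z\in\mathbb D:\Phi(z)\ge M(\rho)\},\qquad\Omega(\rho)=\{z\in\mathbb D:\tau(z)\ge\rho,\ \Phi(z)\ge m\}.
\]
On $U(\rho)$ the truncated function will be small; by strict monotonicity $U(\rho)\subset\{0<\tau\le\rho\}$. The set $\Omega(\rho)$ contains $0$ and all later base points, and it shrinks as $\rho$ grows.

\subsection{A majorant and a two-constants estimate}
No useful uniform bound for $G_k$ is available, since $h$ is only in $H^2$. We bound $|G_k|^2$ instead by positive harmonic functions. They can be divided out without destroying subharmonicity, they reproduce under Poisson integration, and they need to be controlled only on $\Omega(\rho)$.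

\begin{lemma}\label{lem:Q}
Let $\rho>0$, $k\ge1$, $\beta\ge b$. Suppose that $N_k\rho\ge1$, $\sum_{j\ge k}|a_j|^2\le\beta$, and $|a_j|\le\beta^{1/2}e^{-32N_j\rho}$ for $j<k$. Then there is a positive harmonic function $Q$ on $\mathbb D$ with $|G_k|^2\le Q$ on $\{0<\tau\le16\rho\}$ and $Q\le C\beta$ on $\Omega(\rho)$.
\end{lemma}

\begin{proof}
We have $h+P[l_{[1,k)}]=P[g]-P[l_{\ge k}]$. For $0<\tau(z)\le16\rho$, \eqref{eq:holhar} and Lemma~\ref{lem:lac}(i) with $x_j=16N_j\rho$ give
\[
\bigl|G_k(z)-P[g](z)+P[l_{\ge k}](z)\bigr|\le\beta^{1/2}\sum_{j<k}2x_je^{x_j-2x_j}\le C\beta^{1/2}.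
\]
So $Q=3P[|g|^2]+3P[|l_{\ge k}|^2]+3C^2\beta$ majorizes $|G_k|^2$ there, by (P1). On $\Omega(\rho)$ the first term is at most $3b\le 3\beta$, and the second is at most $C\beta$ by Lemma~\ref{lem:lac}(ii).
\end{proof}

The next lemma carries smallness from the region where $\Phi\ge\vartheta$ to the region where $\Phi$ is a fraction of $\vartheta$: the exponent decreases in proportion. The term $\tau/\sigma$ pays for the inner circle $\tau=\sigma$, on which nothing but the majorant is known. With $\sigma=16\rho$ it costs at most $\frac1{16}$ at depths up to $\rho$.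

\begin{lemma}\label{lem:two}
Let $k\ge1$, $\sigma>0$, $\omega\ge0$, let $B,Q$ be positive harmonic functions on $\mathbb D$, and let $|G_k|^2\le Q$ on the annulus $\mathcal A=\{0<\tau<\sigma\}$. Assume one of the following.
\begin{enumerate}
\item[(i)] $0<\vartheta<1$, and $|G_k|^2\le e^{-2\omega}B$ on $\mathcal A\cap\{\Phi\ge\vartheta\}$.
\item[(ii)] $\vartheta=1$, $B=P[B^*]$ for a positive $B^*\in L^1$, and $|g-l_{\ge k}|^2\le e^{-2\omega}B^*$ almost everywhere on $E$.
\end{enumerate}
Then $|G_k|^2\le\exp\{-2\omega(\min(1,\Phi/\vartheta)-\tau/\sigma)\}\,(B+Q)$ on $\mathcal A$.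
\end{lemma}

\begin{proof}
We may assume $G_k\not\equiv0$. On $\mathcal A\cap\{\Phi\ge\vartheta\}$, which is empty in case (ii), the claim is weaker than hypothesis (i). It remains to show that $V\le0$ on the open set $\mathcal A'=\mathcal A\cap\{\Phi<\vartheta\}$, where
\[
V=\log|G_k|^2+2\omega(\Phi/\vartheta-\tau/\sigma)-\log(B+Q).
\]
The function $V$ is continuous on $\mathcal A$ with values in $[-\infty,\infty)$ and subharmonic by (P8). Since $|G_k|^2\le Q$,
\begin{equation}\label{eq:V}
V\le2\omega(\Phi/\vartheta-\tau/\sigma)\quad\text{on }\mathcal A .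
\end{equation}
Let $W=\max(V,0)$ on $\mathcal A'$ and $W=0$ on $\mathbb D\setminus\mathcal A'$. By \eqref{eq:V}, $0\le W\le2\omega\min(1,\Phi/\vartheta)$.

We check that $W$ is continuous at each boundary point $z_0\in\mathbb D$ of $\mathcal A'$; there $\Phi(z_0)\le\vartheta$ and $\tau(z_0)\le\sigma$. If $\tau(z_0)=\sigma$, then \eqref{eq:V} gives $\limsup V\le2\omega(\Phi(z_0)/\vartheta-1)\le0$ as $z\to z_0$ in $\mathcal A'$. If $\tau(z_0)<\sigma$, then $z_0\in\mathcal A\setminus\mathcal A'$, so $\Phi(z_0)=\vartheta$; this forces case (i), and $V(z_0)\le-2\omega+2\omega(1-\tau(z_0)/\sigma)\le0$. So $W$ is continuous on $\mathbb D$. It is subharmonic: the mean value inequality of (P8) holds at points of $\mathcal A'$, and at other points $W=0$ is at most any mean of $W$. By (P8) and Fatou's lemma applied to $2\omega-W$,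
\[
W(z)=\lim_{R\to1}W(Rz)\le\int P_z(\zeta)\limsup_{R\to1}W(R\zeta).
\]
For almost every $\zeta\notin E$, $W(R\zeta)\le2\omega\Phi(R\zeta)/\vartheta\to0$. For almost every $\zeta\in E$, in case (i) $\Phi(R\zeta)\to1>\vartheta$, so $W(R\zeta)=0$ for $R$ near $1$; in case (ii) $V\le\log(e^{2\omega}|G_k|^2/B)$, and along the radius this tends to $\log(e^{2\omega}|g-l_{\ge k}|^2/B^*)(\zeta)\le0$. Hence $W\equiv0$.
\end{proof}

\section{Descent through the scales}\label{sec:descent}

The following definition records what is known when the descent has reached depth $\rho$. The number $y$ is the exponent still available, and $\beta$ collects the constants lost so far.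

\begin{definition}\label{def:stage}
A triple $(\rho,y,\beta)$ with $\rho>0$, $y\ge0$, $\beta\ge b$ is a \emph{stage} if there are $k\ge1$ and a positive harmonic function $B$ on $\mathbb D$ with
\begin{enumerate}
\item[(S1)] $N_k\rho\ge1$ and $\sum_{j\ge k}|a_j|^2\le\beta e^{-2y}$;
\item[(S2)] $|a_j|\le\beta^{1/2}e^{-32N_j\rho}$ for $1\le j<k$;
\item[(S3)] $|G_k|^2\le e^{-2y}B$ on $U(\rho)$;
\item[(S4)] $B\le\beta$ on $\Omega(\rho)$.
\end{enumerate}
\end{definition}

A stage remains a stage if $\beta$ increases or $y$ decreases. Given a stage, let $\vartheta=M(\rho)\in(m,1)$, let $Q$ be the majorant of Lemma~\ref{lem:Q}, whose hypotheses follow from (S1) and (S2), and put $B_1=B+Q$. Then $B_1\le C\beta$ on $\Omega(\rho)$, and Lemma~\ref{lem:two}(i) with $\sigma=16\rho$, $\omega=y$ gives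
\begin{equation}\label{eq:stage}
|G_k|^2\le\exp\{-2y(\min(1,\Phi/\vartheta)-\tau/16\rho)\}\,B_1\qquad(0<\tau<16\rho).
\end{equation}
We view $G_k$ on the circle of depth $\rho$ as a new boundary function,
\begin{equation}\label{eq:f}
f(\zeta)=G_k(e^{-\rho}\zeta)=h(e^{-\rho}\zeta)+\sum_{j<k}a_je^{N_j\rho}\zeta^{-N_j},
\end{equation}
which has the form required in Lemma~\ref{lem:resolve} with $J=k$. On that circle the role of $\mathbf 1_E$ is played by $\Phi/\vartheta\le1$.

\begin{lemma}\label{lem:circle}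
For a stage as above and $0\le s\le y$, let $W_s$ be the weight with exponent $-s(1-\Phi(e^{-\rho}\zeta)/\vartheta)$. Then for $z\in\mathbb D$,
\[
|W_s(z)|=e^{-s(1-\Phi(e^{-\rho}z)/\vartheta)},\qquad\int|W_sf|^2P_z\le e^{-15s/8}B_1(e^{-\rho}z).
\]
\end{lemma}

\begin{proof}
The functions $\Phi(e^{-\rho}z)$ and $B_1(e^{-\rho}z)$ are harmonic near $\overline{\mathbb D}$, hence are the Poisson integrals of their boundary values; this gives the first formula. On $\mathbb T$ write $\varphi=\Phi(e^{-\rho}\zeta)/\vartheta\le1$ and evaluate $B_1$ at $e^{-\rho}\zeta$. By \eqref{eq:stage} and $|G_k|^2\le Q\le B_1$,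
\[
|f|^2\le e^{-2y\max(\varphi-1/16,\,0)}B_1\le e^{-2s(\varphi-1/16)}B_1 .
\]
Multiplying by $|W_s|^2=e^{-2s(1-\varphi)}$ gives $|W_sf|^2\le e^{-15s/8}B_1$; integrate against $P_z$.
\end{proof}

\subsection{The first stage}
For $0\le s\le t$ let $w_s$ be the weight with exponent $-s\mathbf 1_{\mathbb T\setminus E}$. Since $|w_sg|^2\le e^{-2t}\le e^{-2s}$ on $E$ and $|w_sg|^2=e^{-2s}|g|^2$ off $E$,
\begin{equation}\label{eq:first}
|w_s(z)|=e^{-s(1-\Phi(z))},\qquad\int|w_sg|^2P_z\le e^{-2s}\bigl(1+P[|g|^2](z)\bigr).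
\end{equation}

\begin{lemma}\label{lem:base}
Let $m<1-\delta$ and $M(\rho_0)=1-\delta$. Then $(\rho_0,\frac3{16}t,Cb)$ is a stage.
\end{lemma}

\begin{proof}
Choose $z_0$ with $\tau(z_0)=\rho_0$ and $\Phi(z_0)=1-\delta>m$. By \eqref{eq:first}, condition \eqref{eq:family} holds for $f=g$, $J=\infty$, $z=z_0$, $Y=t$, $\Gamma=2b$. Lemma~\ref{lem:resolve}(b) with $\rho'=\rho_0$ gives a finite $k$ with $N_k\rho_0\ge1$, $\sum_{j\ge k}|a_j|^2\le Cbe^{-3t/2}$, and (S2) with $\beta=Cb$; in particular (S1) holds. Let $Q$ be given by Lemma~\ref{lem:Q}. On $E$,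
\[
|g-l_{\ge k}|^2\le2e^{-2t}+2|l_{\ge k}|^2\le e^{-3t/4}B^*,\qquad B^*=2+2e^{3t/4}|l_{\ge k}|^2 .
\]
Apply Lemma~\ref{lem:two}(ii) with $\sigma=16\rho_0$ and $2\omega=3t/4$. On $U(\rho_0)$ we have $\Phi-\tau/16\rho_0\ge1-\delta-\frac1{16}\ge\frac12$, so $|G_k|^2\le e^{-3t/8}B$ with $B=P[B^*]+Q$; this is (S3). On $\Omega(\rho_0)$, Lemma~\ref{lem:lac}(ii) gives $P[B^*]\le2+Cbe^{3t/4-3t/2}\le Cb$, and $Q\le Cb$; this is (S4).
\end{proof}

\subsection{From one stage to the next}
The natural move is to the depth $\rho_1$ at which the profile has dropped by the factor $1-\delta$: there the weights $W_s$ are still almost $1$ in the sense of \eqref{eq:family}. But Lemma~\ref{lem:resolve} is applied in the disc bounded by the circle of depth $\rho$, where the new base point has depth $\rho_1-\rho$, and we need this to be comparable with $\rho_1$. If the profile drops too fast we go to depth $2\rho$ instead. There $\Phi/\vartheta$ may be as small as $\frac12$ and $W_s$ is useless, so we need another large set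 on which $f$ is small. An arc of length $2X\rho$ has harmonic measure more than $1-\delta$ from a point at relative depth $\rho$, and the three circles theorem spreads the smallness of $G_k$ from one point to such an arc at the cost of a fixed factor in the exponent.

\begin{lemma}\label{lem:step}
Let $c_0=\frac3{128}3^{-4X}$. There is $C_0$ such that the following holds. If $(\rho,y,\beta)$ is a stage with $(1-\delta)M(\rho)>m$, then $(\rho',c_0y,C_0\beta)$ is a stage for some $\rho'>\rho$ with $M(\rho')\le(1-\delta)M(\rho)$.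
\end{lemma}

\begin{proof}
Let $k,B,\vartheta,Q,B_1,f$ be as above, and let $\rho_1>\rho$ satisfy $M(\rho_1)=(1-\delta)\vartheta$.

\emph{Step 1: a new depth and a family of weights.} We find $\rho'>\rho$ with $\vartheta/2\le M(\rho')\le(1-\delta)\vartheta$, a number $y_1$ with $\frac143^{-4X}y\le y_1\le y$, and a point $z''$ with $\tau(z'')\ge\rho'/2$ at which \eqref{eq:family} holds for $f$ with $Y=y_1$ and $\Gamma=C\beta$.

\emph{Case I: $\rho_1\ge2\rho$.} Let $\rho'=\rho_1$ and $y_1=y$. Choose $z'$ with $\tau(z')=\rho_1$ and $\Phi(z')=(1-\delta)\vartheta>m$, so that $z'\in\Omega(\rho)$, and let $z''=e^\rho z'$. Then $\tau(z'')=\rho_1-\rho\ge\rho_1/2$, and Lemma~\ref{lem:circle} gives $|W_s(z'')|=e^{-\delta s}$ and $\int|W_sf|^2P_{z''}\le e^{-15s/8}B_1(z')\le C\beta e^{-15s/8}$.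

\emph{Case II: $\rho_1<2\rho$.} Let $\rho'=2\rho$. Then $M(\rho')<M(\rho_1)=(1-\delta)\vartheta$, and $M(\rho')\ge\vartheta/2$ by \eqref{eq:double}. Choose $z^*=e^{-v^*}=e^{-\rho}\zeta^*$ with $\operatorname{Re}v^*=\rho$ and $\Phi(z^*)=\vartheta$; then $z^*\in\Omega(\rho)$, so $Q(z^*)\le B_1(z^*)\le C\beta$. Let $F(v)=G_k(e^{-v})$, holomorphic in $\{\operatorname{Re}v>0\}$, and let $\Delta_n(R)$ be the closed disc of radius $R$ about $v^*+in\rho/4$, for integers $|n|\le4X$.

On $\Delta_0(\rho/2)$ we have $\rho/2\le\operatorname{Re}v\le3\rho/2$, so (P4) along a radius of the disc gives $\Phi\ge\vartheta/e$ and $B_1\le eB_1(z^*)$. Since $\frac1e-\frac3{32}>\frac14$, \eqref{eq:stage} yields $|F|^2\le C\beta e^{-y/2}$ there. On $\Delta_n(3\rho/4)$ we have $\rho/4\le\operatorname{Re}v\le7\rho/4$. Apply (P4) along the line $\operatorname{Re}v=\rho$ up to the center (length at most $X\rho$) and then along a radius (length at most $3\rho/4$): $|F|^2\le Q\le e^{X+3}Q(z^*)\le C\beta$. Thus, with $\mu^2=C\beta$,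
\[
|F|\le\mu\ \text{ on }\Delta_n(3\rho/4)\quad(|n|\le4X),\qquad|F|\le\mu e^{-y/4}\ \text{ on }\Delta_0(\rho/4).
\]
We claim that $|F|\le\mu\exp(-3^{-|n|}y/4)$ on $\Delta_n(\rho/4)$. This holds for $n=0$. If it holds for $n$, then (P7) with radii $\rho/4,\rho/2,3\rho/4$, for which $\alpha=\log\frac32/\log3>\frac13$, gives $|F|\le\mu\exp(-3^{-|n|-1}y/4)$ on $\Delta_n(\rho/2)$, and this disc contains $\Delta_{n\pm1}(\rho/4)$. The claim follows by induction on $|n|$. The discs $\Delta_n(\rho/4)$ cover the segment $\{v^*+ix:|x|\le X\rho\}$. Hence $|f|\le\mu e^{-y_1}$ on the set $I\subset\mathbb T$ of points at angular distance at most $X\rho$ from $\zeta^*$, where $y_1=\frac143^{-4X}y$.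

For $0\le s\le y_1$ let $\tilde w_s$ be the weight with exponent $-s\mathbf 1_{\mathbb T\setminus I}$, and let $z''=e^{-\rho}\zeta^*$, so that $\tau(z'')=\rho=\rho'/2$. If $X\rho\ge\pi$, then $I=\mathbb T$; otherwise $\rho<1$, and by (P5) the $P_{z''}$-measure of $\mathbb T\setminus I$ is less than $2/X\le\delta$. In both cases $|\tilde w_s(z'')|\ge e^{-\delta s}$. On $\mathbb T$ we have $|\tilde w_sf|^2\le e^{-2s}(\mu^2+Q(e^{-\rho}\zeta))$, so by (P4) along a radius
\[
\int|\tilde w_sf|^2P_{z''}\le e^{-2s}\bigl(\mu^2+Q(e^{-2\rho}\zeta^*)\bigr)\le e^{-2s}\bigl(\mu^2+2Q(z^*)\bigr)\le C\beta e^{-2s}.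
\]

\emph{Step 2: the new cut-off.} Lemma~\ref{lem:resolve}(b) with $J=k$ gives $k'\le k$. We have $N_{k'}\rho'\ge1$; for $k'=k$ this follows from (S1) and $\rho'>\rho$. Adding the tail in (S1), which is at most $\beta e^{-2y}\le\beta e^{-3y_1/2}$, we get, with $\beta_1=C\beta$,
\begin{equation}\label{eq:new}
\sum_{j\ge k'}|a_j|^2\le\beta_1e^{-3y_1/2},\qquad|a_j|\le\beta_1^{1/2}e^{-32N_j\rho'}\quad(j<k').
\end{equation}
These are (S1) and (S2) for $k'$ and $\rho'$, with any exponent $y'\le3y_1/4$.

\emph{Step 3: peeling.} We must pass from $G_k$ to $G_{k'}=G_k-l_{[k',k)}$ on the old set $U(\rho)$, so the removed block has to be small inside the disc and not only in $L^2(\mathbb T)$. For $k'\le j<k$ we have $|a_j|\le\beta_1^{1/2}e^{-3y_1/4}$ by \eqref{eq:new} and $|a_j|\le\beta^{1/2}e^{-32N_j\rho}$ by the old (S2). The geometric mean of the two bounds has both kinds of decay: $|a_j|\le\beta_1^{1/2}e^{-3y_1/8}e^{-16N_j\rho}$. On $U(\rho)$, where $0<\tau\le\rho$, \eqref{eq:holhar} and Lemma~\ref{lem:lac}(i)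 give
\[
|l_{[k',k)}|\le|P[l_{[k',k)}]|+2\beta_1^{1/2}e^{-3y_1/8}\sum_jN_j\rho\,e^{-15N_j\rho}\le|P[l_{[k',k)}]|+C\beta^{1/2}e^{-3y_1/8}.
\]
With (S3), (P1) and $2y\ge3y_1/4$ we obtain on $U(\rho)$
\[
|G_{k'}|^2\le2|G_k|^2+2|l_{[k',k)}|^2\le e^{-3y_1/4}B_2,\qquad B_2=2B+4e^{3y_1/4}P[|l_{[k',k)}|^2]+C\beta .
\]

\emph{Step 4: extending to $U(\rho')$.} Let $Q'$ be the majorant of Lemma~\ref{lem:Q} for $\rho',k',\beta_1$. Apply Lemma~\ref{lem:two}(i) to $G_{k'}$ with $B_2$, $Q'$, the old level $\vartheta$, $\sigma=16\rho'$ and $2\omega=3y_1/4$. On $U(\rho')$ we have $\tau\le\rho'$ and $\Phi\ge M(\rho')\ge\vartheta/2$, so $\min(1,\Phi/\vartheta)-\tau/16\rho'\ge\frac12-\frac1{16}>\frac14$, and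
\[
|G_{k'}|^2\le e^{-3y_1/16}B',\qquad B'=B_2+Q' .
\]
On $\Omega(\rho')\subset\Omega(\rho)$ we have $B\le\beta$ and $Q'\le C\beta$, and Lemma~\ref{lem:lac}(ii) with \eqref{eq:new} gives $e^{3y_1/4}P[|l_{[k',k)}|^2]\le C\beta e^{3y_1/4-3y_1/2}\le C\beta$. So $B'\le C\beta$ on $\Omega(\rho')$. Thus $(\rho',\frac3{32}y_1,C_0\beta)$ is a stage, and $\frac3{32}y_1\ge c_0y$.
\end{proof}

\subsection{The last stage}
When the profile is within a factor $1-\delta$ of its limit $m=\Phi(0)$, the origin is an admissible base point, and it sees all frequencies.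

\begin{lemma}\label{lem:last}
If $(\rho,y,\beta)$ is a stage with $(1-\delta)M(\rho)\le m$, then $\|a\|^2\le C\beta e^{-3y/2}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:circle} at $z=0$, $|W_s(0)|=e^{-s(1-m/\vartheta)}\ge e^{-\delta s}$ and $\int|W_sf|^2\le e^{-15s/8}B_1(0)\le C\beta e^{-15s/8}$, as $0\in\Omega(\rho)$. Lemma~\ref{lem:resolve}(a) with $J=k$, $Y=y$ gives $\sum_{j<k}|a_j|^2\le C\beta e^{-3y/2}$; add (S1).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Let $A=\log\frac1{c_0}\big/\log\frac1{1-\delta}$; then $A>1$ because $c_0<1-\delta$. We show that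
\begin{equation}\label{eq:m}
m^At\le C\Bigl(1+\log\frac1m+\log\frac1{\|a\|}\Bigr);
\end{equation}
since $m_0/2\le m\le m_0$, the proposition follows.

If $m\ge1-\delta$, no descent is needed. By \eqref{eq:first} at $z=0$, condition \eqref{eq:family} holds for $f=g$ with $Y=t$, $\Gamma=2$, and Lemma~\ref{lem:resolve}(a) gives $\|a\|^2\le Ce^{-3t/2}$, which implies \eqref{eq:m}.

If $m<1-\delta$, start from the stage of Lemma~\ref{lem:base} and apply Lemma~\ref{lem:step} as long as its hypothesis holds. After $n$ steps the depth $\rho_n$ satisfies $m<M(\rho_n)\le(1-\delta)^{n+1}$. So the process stops with $n\le n_*=\log\frac1m/\log\frac1{1-\delta}$, at a stage $(\rho_n,y,\beta)$ to which Lemma~\ref{lem:last} applies. Here $y=\frac3{16}c_0^nt\ge\frac3{16}c_0^{n_*}t=\frac3{16}m^At$, and by Lemma~\ref{lem:b}, $\log\beta\le n_*\log C_0+\log(Cb)\le C(1+\log\frac1m)$. Taking logarithms in Lemma~\ref{lem:last} gives \eqref{eq:m}.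
\end{proof}

\section{No exponent above $e/(e+2)$}\label{sec:B}

The notation of this section is independent of Sections~\ref{sec:model}--\ref{sec:descent}. We parametrize the circle by $\theta\in\mathbb R/2\pi\mathbb Z$, with normalized measure, and keep the letter $\zeta\in\mathbb T$ for a second variable, in which we later substitute $\zeta=e^{iN\theta}$ with $N$ large. Fix an infinite set $\Lambda$ and $p>\frac e{e+2}$.

\subsection{What one negative frequency buys}
Suppose $|f|=e^{-y}$ on a set $O$ and we want a nearby function of modulus $e^{-y'}$, $y'>y$, on most of $O$. For large $N$ the variables $\theta$ and $\zeta=e^{iN\theta}$ behave as if independent. Adding positive powers of $\zeta$ replaces the value $f(\theta)$ by $G(\zeta)$, where $G$ is holomorphic and $G(0)=f(\theta)$. If $|G|\le1$, and $|G|\le e^{-y'}$ on a proportion $1-x$ of the circle, then (P2) gives $-y\le-(1-x)y'$, that is, $1-x\le y/y'$. Along levels $y_0<y_1<\dots<y_n$ the proportion kept is at most $\prod y_{k-1}/y_k=y_0/y_n$,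 the decay $t^{-1}$ of $H^2$.

Now allow the power $\zeta^{-1}$, which is possible for $N\in\Lambda$. With $u=f/|f|$, replace $f(\theta)$ by $\zeta^{-1}F(u\zeta)=F_0\zeta^{-1}+F_1u+\cdots$. It is now the \emph{first} Taylor coefficient $F_1$ that must equal $e^{-y}$. Let $F$ be the weight with exponent $-y'$ off a short arc of measure $\alpha/y'$ and about $0$ on it. We compute below that $F_0\approx e^{\alpha-y'}$ and $F_1\approx2\alpha F_0$. So the level rises by $y'-y\approx\alpha+\log2\alpha$, instead of about $\alpha$, at the same cost $\alpha/y'$, and iteration keeps a proportion about $y_n^{-\alpha/(\alpha+\log2\alpha)}$. The exponent is smallest when $\alpha^{-1}\log2\alpha$ is largest, at $2\alpha=e$, where it equals $e/(e+2)$.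

\subsection{Reduction and two-scale functions}
For $n\ge1$ let $K_n=\{g\in X_\Lambda:\int(\log^-|g|)^p\le n\}$, with $\log^-0=\infty$. Each $K_n$ is closed: an $L^2$-convergent sequence has an almost everywhere convergent subsequence, and Fatou's lemma applies. Since $\log^+|g|\in L^p$ always, $\{\log|g|\in L^p\}=\bigcup_nK_n$, and it suffices to show that no $K_n$ has interior. Nonzero trigonometric polynomials are dense in $X_\Lambda$, so this follows from the next statement.

\begin{proposition}\label{prop:B}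
Let $g_0\in X_\Lambda$ be a nonzero trigonometric polynomial and $\varepsilon,T>0$. There is $g\in X_\Lambda$ with $\|g-g_0\|<\varepsilon$ and $\int(\log^-|g|)^p>T$.
\end{proposition}

Call a smooth function $R(\theta,\zeta)$ on the torus \emph{one-sided} if its Fourier series contains only modes $e^{im\theta}\zeta^n$ with $n\ge1$. This is the case if, for each $\theta$, $R(\theta,\cdot)$ extends continuously to $\overline{\mathbb D}$, holomorphically in $\mathbb D$, and vanishes at $0$.

\begin{lemma}\label{lem:scales}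
\begin{enumerate}
\item[(a)] If $S$ is continuous on the torus, then $\int S(\theta,e^{iN\theta})\to\iint S$ as $N\to\infty$.
\item[(b)] If $R$ is one-sided and $\xi>0$, there is $R^\natural$ with $\sup|R-R^\natural|<\xi$ such that, for all large $N$, $R^\natural(\theta,e^{iN\theta})$ is a trigonometric polynomial with only positive frequencies.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By uniform approximation it suffices to take $S=e^{im\theta}\zeta^n$. Unless $m=n=0$, we have $m+nN\ne0$ for $N>|m|$, and both sides vanish. (b) The Fourier series of a smooth function converges absolutely; let $R^\natural$ be a finite partial sum, with modes $|m|\le m_0$, $n\ge1$. For $N>m_0$ the frequencies $m+nN$ are positive.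
\end{proof}

\subsection{The function $F$}
Let $\alpha=e/2$, so that $\alpha/(\alpha+\log2\alpha)=e/(e+2)<p$. Choose an even smooth function $\kappa$ on $\mathbb R$ with $0\le\kappa\le1$ and $\{\kappa\ne0\}=(-\pi\alpha,\pi\alpha)$, such that $\alpha_1=\frac1{2\pi}\int_{\mathbb R}\kappa(x)\,dx<\alpha$ is so close to $\alpha$ that $\gamma=\alpha_1+\log2\alpha_1$ satisfies $\gamma>\alpha/p$. Fix $d\in(\alpha/p,\gamma)$ and then $\alpha'\in(\alpha/d,p)$.

\begin{lemma}\label{lem:F}
There is $Y_0>\alpha$ such that for every $y\ge Y_0$ there are $y'\in[y+d,y+\gamma]$, an open arc $I\subset\mathbb T$ with $|I|=\alpha/y'$, and $F=\sum_{n\ge0}F_n\zeta^n$, holomorphic in $\mathbb D$ and smooth on $\overline{\mathbb D}$, with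
\[
|F|\le1,\qquad|F|=e^{-y'}\ \text{on }\mathbb T\setminus I,\qquad F_0=e^{\alpha_1-y'},\qquad F_1=e^{-y}.
\]
\end{lemma}

\begin{proof}
For $y'>\alpha$ let $q(e^{i\phi})=\kappa(y'\phi)$, $|\phi|\le\pi$. This is a smooth function on $\mathbb T$, and $I=\{q\ne0\}$ is an open arc of measure $\alpha/y'$. Since $\kappa$ is even, the coefficients $\hat q(n)=\hat q(-n)$ are real. A change of variable gives $y'\hat q(0)=\alpha_1$ and
\[
y'\hat q(1)=\frac1{2\pi}\int_{\mathbb R}\kappa(x)\cos(x/y')\,dx ,
\]
which is continuous in $y'$, is at most $\alpha_1$, and tends to $\alpha_1$ as $y'\to\infty$. Let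
\[
F(\zeta)=\exp\Bigl\{-y'+y'\hat q(0)+2y'\sum_{n\ge1}\hat q(n)\zeta^n\Bigr\}.
\]
The $\hat q(n)$ decay rapidly, so $F$ is smooth on $\overline{\mathbb D}$. On $\mathbb T$ the real part of the exponent is $-y'(1-q)$, so $|F|\le1$, with $|F|=e^{-y'}$ off $I$. Also $F_0=e^{\alpha_1-y'}$ and $F_1=2y'\hat q(1)F_0$. For large $y'$ write $F_1=e^{-\ell(y')}$; then $y'-\ell(y')=\gamma+\log(y'\hat q(1)/\alpha_1)$. Choose $Y_0>\alpha$ with $y'-\ell(y')\in[d,\gamma]$ for $y'\ge Y_0$. If $y\ge Y_0$, then $\ell(y+d)\le y\le\ell(y+\gamma)$, and the intermediate value theorem gives $y'\in[y+d,y+\gamma]$ with $\ell(y')=y$.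
\end{proof}

\subsection{One step}
The modulus of $f$ is never exactly $e^{-y}$. The error must be small compared with the next level $e^{-y'}\ge e^{-\gamma}e^{-y}$, which explains the condition on $\eta$ below. The next lemma is the only place where $\Lambda$ has to be infinite.

\begin{lemma}\label{lem:Bstep}
Let $f\in X_\Lambda$ be a trigonometric polynomial, $O$ a finite union of open arcs, $y\ge Y_0$, and $y'$ as in Lemma~\ref{lem:F}. Let $0<\eta'<1$ and $0<\eta\le\frac14\eta'e^{-\gamma}$, and suppose $\bigl||f|-e^{-y}\bigr|<\eta e^{-y}$ on $O$. Then for each $\xi>0$ there are a trigonometric polynomial $f'\in X_\Lambda$ and a finite union $O'\subset O$ of open arcs with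
\[
\bigl||f'|-e^{-y'}\bigr|<\eta'e^{-y'}\ \text{on }O',\qquad|O'|\ge\Bigl(1-\frac\alpha{y'}\Bigr)|O|-\xi,\qquad|f'-f|\le e^{\alpha_1-y'}+3\cdot\mathbf 1_O+\xi .
\]
\end{lemma}

\begin{proof}
As $\eta<1$, $f$ has no zeros on $O$, and $u=f/|f|$ is smooth there. Choose a compact $O_1\subset O$ with $|O\setminus O_1|<\xi/4$ and a smooth $\chi$ with compact support in $O$, $0\le\chi\le1$, $\chi=1$ on $O_1$. With $F$ and $I$ from Lemma~\ref{lem:F}, put
\[
R(\theta,\zeta)=\chi(\theta)\bigl[\zeta^{-1}F(u\zeta)-F_0\zeta^{-1}-e^{-y}u\bigr]=\chi\sum_{n\ge2}F_nu^n\zeta^{n-1},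
\]
where the second equality uses $F_1=e^{-y}$. So $R$ is one-sided, and $|R|\le3\chi$ because $|F|$, $F_0$ and $e^{-y}$ are at most $1$. Take $R^\natural$ from Lemma~\ref{lem:scales}(b) with $\sup|R-R^\natural|<\min(\xi,\frac14\eta'e^{-y'})$, and for large $N\in\Lambda$ let
\[
f'=f+F_0e^{-iN\theta}+R^\natural(\theta,e^{iN\theta}).
\]
Then $f'\in X_\Lambda$ is a trigonometric polynomial, and the bound for $|f'-f|$ holds. On $O_1$, with $\zeta=e^{iN\theta}$,
\[
f'=\zeta^{-1}F(u\zeta)+(f-e^{-y}u)+(R^\natural-R),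
\]
and $|f-e^{-y}u|=\bigl||f|-e^{-y}\bigr|<\frac14\eta'e^{-\gamma-y}\le\frac14\eta'e^{-y'}$. Hence $\bigl||f'|-e^{-y'}\bigr|<\eta'e^{-y'}$ at each $\theta\in O_1$ with $u(\theta)e^{iN\theta}\notin I$.

To count the exceptions, let $\kappa_+$ be continuous on $\mathbb T$ with $\mathbf 1_I\le\kappa_+\le1$ and $\int\kappa_+<\alpha/y'+\xi/4$, and let $S(\theta,\zeta)=\chi(\theta)\kappa_+(u(\theta)\zeta)$. This function is continuous, and $\iint S=\int\chi\int\kappa_+\le|O|\alpha/y'+\xi/4$ by rotation invariance. By Lemma~\ref{lem:scales}(a), for large $N$ the exceptional set in $O_1$ has measure at most $|O|\alpha/y'+\xi/2$. So the open set $\{\theta\in O:\bigl||f'|-e^{-y'}\bigr|<\eta'e^{-y'}\}$ has measure at least $(1-\alpha/y')|O|-3\xi/4$; let $O'$ be a union of finitely many of its component arcs that misses measure at most $\xi/4$.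
\end{proof}

\subsection{The starting point}
To start, we push $g_0$ down to a level $e^{-Y}$ on a fixed proportion of a short arc, using positive frequencies only. Fix a closed arc $J_0$ on which $g_0$ has no zeros.

\begin{lemma}\label{lem:Bstart}
For each $Y>0$ there is $C_Y<\infty$ such that for every open arc $J\subset J_0$ and all $\eta_0,\xi>0$ there are a trigonometric polynomial $f_0\in X_\Lambda$ and a finite union $O_0\subset J$ of open arcs with
\[
\bigl||f_0|-e^{-Y}\bigr|<\eta_0e^{-Y}\ \text{on }O_0,\qquad|O_0|\ge\tfrac14|J|,\qquad\|f_0-g_0\|\le C_Y|J|^{1/2}+\xi .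
\]
\end{lemma}

\begin{proof}
Let $H$ be a half-circle, let $\psi_1\ge0$ be smooth, supported in the complementary half-circle, with $\int\psi_1=1$, and let $\psi=1-\psi_1$. Then $\psi$ has mean zero and equals $1$ on $H$. The function $\Psi=2\sum_{n\ge1}\hat\psi(n)\zeta^n$ is holomorphic in $\mathbb D$ and smooth on $\overline{\mathbb D}$, with $\Psi(0)=0$ and $\operatorname{Re}\Psi=\psi$ on $\mathbb T$. Put
\[
R_0(\theta,\zeta)=g_0(\theta)\bigl(e^{-(Y+\log|g_0(\theta)|)\Psi(\zeta)}-1\bigr)\qquad(\theta\in J_0),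
\]
and let $C_Y$ be the maximum of $|R_0|$ on $J_0\times\mathbb T$. For $\zeta\in H$ we have $|g_0+R_0|=|g_0|e^{-Y-\log|g_0|}=e^{-Y}$. Let $J'\subset J$ be a closed arc with $|J'|>\frac34|J|$, and let $\chi$ be smooth with compact support in $J$, $0\le\chi\le1$, $\chi=1$ on $J'$. Then $R=\chi R_0$ is one-sided. Take $R^\natural$ with $\sup|R-R^\natural|<\min(\xi,\eta_0e^{-Y})$ and $f_0=g_0+R^\natural(\theta,e^{iN\theta})$, $N$ large. Then $f_0\in X_\Lambda$, the norm bound holds, and $\bigl||f_0|-e^{-Y}\bigr|<\eta_0e^{-Y}$ whenever $\theta\in J'$ and $e^{iN\theta}\in H$. Choose continuous functions $0\le\chi_-\le\mathbf 1_{J'}$ and $0\le\psi_-\le\mathbf 1_H$ with $\int\chi_->\frac23|J|$ and $\int\psi_->\frac38$. Lemma~\ref{lem:scales}(a) for $S=\chi_-(\theta)\psi_-(\zeta)$ shows that the set of such $\theta$ has measure more than $\frac14|J|$ for large $N$. Let $O_0$ consist of finitely many component arcs, of total measure at least $\frac14|J|$, of the open subset of $J$ where the first inequality holds.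
\end{proof}

\subsection{Iteration}

\begin{proof}[Proof of Proposition~\ref{prop:B}]
The order of the choices matters: first $Y$, then $J$, then the number of steps $n$, and last the tolerances. Since $\alpha'd/\alpha>1$, we can choose $Y\ge Y_0$ so large that
\begin{equation}\label{eq:Y}
\sum_{k\ge1}e^{\alpha_1-Y-kd}\le\min\bigl(\tfrac12,\tfrac\varepsilon4\bigr),\qquad-\log(1-x)\le\frac{\alpha'd}\alpha\,x\quad\text{for }0\le x\le\frac\alpha Y .
\end{equation}
Choose an open arc $J\subset J_0$ with $(C_Y+8)|J|^{1/2}<\varepsilon/4$. Let $y_0=Y$ and $y_k=y_{k-1}'$ as in Lemma~\ref{lem:F}, so that $y_k\ge Y+kd$.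

Fix $n$. Let $\eta_n=\frac12$ and $\eta_{k-1}=\frac14\eta_ke^{-\gamma}$ for $k=n,\dots,1$. Take $f_0,O_0$ from Lemma~\ref{lem:Bstart} with this $\eta_0$ and $\xi=\varepsilon/4$, and apply Lemma~\ref{lem:Bstep} $n$ times. In step $k$ choose the slack $\xi_k$ with $\xi_k\le\frac1n\min(\frac12,\frac\varepsilon4)$ and $\xi_k\le(1-2^{-1/n})(1-\alpha/y_k)|O_{k-1}|$. We obtain $f_k\in X_\Lambda$ and $O_0\supset O_1\supset\dots\supset O_n$ with $|f_k|\le2e^{-y_k}$ on $O_k$,
\[
|O_k|\ge2^{-1/n}\Bigl(1-\frac\alpha{y_k}\Bigr)|O_{k-1}|,\qquad|f_k-f_{k-1}|\le e^{\alpha_1-y_k}+\xi_k+3\cdot\mathbf 1_{O_{k-1}} .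
\]

\emph{Distance.} Let $\Sigma=\sum_{k=1}^n(e^{\alpha_1-y_k}+\xi_k)\le\min(1,\varepsilon/2)$. Off $O_0$, $|f_n-f_0|\le\Sigma$. On $O_0$ the terms $3\cdot\mathbf 1_{O_{k-1}}$ do not accumulate, because a point that stays in the sets has been reset to a small value. Indeed, let $\theta\in O_0$ and let $k$ be the largest index with $\theta\in O_k$. Then $|f_k(\theta)|\le2$, and among the steps $j>k$ only $j=k+1$ has $\theta\in O_{j-1}$. So $|f_n(\theta)|\le2+3+\Sigma\le6$ and $|f_n(\theta)-f_0(\theta)|\le8$. Therefore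
\[
\|f_n-g_0\|\le8|J|^{1/2}+\tfrac\varepsilon2+C_Y|J|^{1/2}+\tfrac\varepsilon4<\varepsilon .
\]

\emph{Size.} By \eqref{eq:Y} and $y_k\ge Y+kd$,
\[
-\sum_{k=1}^n\log\Bigl(1-\frac\alpha{y_k}\Bigr)\le\alpha'\sum_{k=1}^n\frac d{Y+kd}\le\alpha'\int_0^n\frac{d}{Y+xd}\,dx=\alpha'\log\frac{Y+nd}Y\le\alpha'\log\frac{y_n}Y .
\]
Hence $|O_n|\ge\frac12|O_0|(Y/y_n)^{\alpha'}\ge c\,y_n^{-\alpha'}$ with $c=\frac18|J|Y^{\alpha'}$, which does not depend on $n$. On $O_n$ we have $\log^-|f_n|\ge y_n-\log2$, so
\[
\int(\log^-|f_n|)^p\ge c\,y_n^{-\alpha'}(y_n-\log2)^p .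
\]
Since $p>\alpha'$ and $y_n\to\infty$, the right side exceeds $T$ for large $n$; take $g=f_n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The first assertion was reduced to Proposition~\ref{prop:B}. If $\Lambda$ is finite and $0\ne g\in X_\Lambda$, then $e^{iM\theta}g\in H^2$ for some $M$, and $\log|g|\in L^1$ by (P2). If $\Lambda$ is infinite, apply the first assertion with $p=1>\frac e{e+2}$: the space $X_\Lambda$ is complete, so the functions with $\log|g|\notin L^1$ are dense in it, and some of them are nonzero.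
\end{proof}

\begin{thebibliography}{1}

\bibitem{Nishry}
Alon Nishry, \emph{Topics in the Value Distribution of Random Analytic Functions}, arXiv:1310.7542 (2013).

\end{thebibliography}
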